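\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Weak-2-local derivations on C$^*$-algebras are derivations}


\begin{abstract}
A weak-2-local derivation on a C$^*$-algebra $A$ is a map $\Delta:A\to A$, not assumed linear or continuous, such that for any two points $x,y\in A$ and any functional $\phi\in A^*$ some derivation $D$ of $A$ satisfies $\phi\Delta(x)=\phi D(x)$ and $\phi\Delta(y)=\phi D(y)$. Jord\'a and Peralta asked whether such a map is linear when it is symmetric, that is, when $\Delta(a^*)=\Delta(a)^*$ for all $a\in A$. We show that it is, and that the symmetry is not needed: every weak-2-local derivation on an arbitrary C$^*$-algebra is a linear derivation. The proof tests $\Delta(x)-\Delta(y)$, in irreducible representations, against finite-rank operators that commute with $x-y$. On matrices this forces $\Delta$ to be skew for the trace form, hence linear; a second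 choice of test operator gives the Leibniz rule for squares, and Herstein's theorem on Jordan derivations then gives the full Leibniz rule. Kadison's transitivity theorem reduces the general case to matrices.
\end{abstract}

\section{The question and the results}

Let $A$ be a C$^*$-algebra. A \emph{derivation} on $A$ is a linear map $D:A\to A$ with $D(ab)=D(a)b+aD(b)$ for all $a,b\in A$; it is a \emph{$^*$-derivation} if also $D(a^*)=D(a)^*$ for all $a$. The basic examples are the commutators $a\mapsto [z,a]=za-az$ with $z\in A$.

How little information about a map forces it to be a derivation? Suppose that we may compare $\Delta:A\to A$ with derivations only at two points at a time, and only through one scalar measurement at a time. A map $\Delta:A\to A$, not assumed linear or continuous, is a \emph{weak-2-local derivation} if for all $x,y\in A$ and $\phi\in A^*$ there is a derivation $D=D_{x,y,\phi}$ on $A$ with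
\[
\phi\Delta(x)=\phi D(x)\qquad\text{and}\qquad \phi\Delta(y)=\phi D(y).
\]
It is a \emph{weak-2-local $^*$-derivation} if $D_{x,y,\phi}$ can always be chosen to be a $^*$-derivation. A comparison at a single point would not be enough: on every noncommutative $A$ it admits nonlinear maps (Remark~\ref{rem:one}).

It is known that weak-2-local $^*$-derivations are linear derivations. For a map $\Psi:A\to A$ put $\Psi^\sharp(a)=\Psi(a^*)^*$, and call $\Psi$ \emph{symmetric} if $\Psi^\sharp=\Psi$. Every map $\Delta$ on $A$ is $\Delta_1+i\Delta_2$ with the symmetric maps $\Delta_1=\frac12(\Delta+\Delta^\sharp)$ and $\Delta_2=\frac1{2i}(\Delta-\Delta^\sharp)$, which makes it natural to consider symmetric maps. Jord\'a and Peralta \cite{JP} asked: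
\begin{quote}
\emph{Is every symmetric weak-2-local derivation on a C$^*$-algebra linear?}
\end{quote}
One would like to replace each $D=D_{x,y,\phi}$ by the $^*$-derivation $\frac12(D+D^\sharp)$. This works when $x,y$ are self-adjoint and $\phi$ is hermitian, because then $\phi\Delta(x)$ is real and equals $\operatorname{Re}\phi D(x)=\phi\big(\tfrac12(D+D^\sharp)(x)\big)$, and likewise at $y$. For other $x,y,\phi$ the number $\phi\Delta(x)$ need not be real, and the averaging is not available. So a symmetric weak-2-local derivation is not visibly a weak-2-local $^*$-derivation.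

We take another route, on which symmetry plays no role. Say that $\phi\in A^*$ \emph{commutes} with $c\in A$ if $\phi(ac)=\phi(ca)$ for all $a\in A$.

\begin{theorem}\label{thm:main}
Let $A$ be a C$^*$-algebra and $\Delta:A\to A$ any map. The following are equivalent.
\begin{itemize}
\item[(a)] $\Delta$ is a (linear) derivation.
\item[(b)] $\Delta$ is a weak-2-local derivation.
\item[(c)] $\Delta(0)=0$, and for all $x,y\in A$ and $\phi\in A^*$ there is a derivation $D=D_{x,y,\phi}$ with $\phi(\Delta(x)-\Delta(y))=\phi(D(x-y))$.
\item[(d)] $\Delta(0)=0$, and $\phi\Delta(x)=\phi\Delta(y)$ whenever $x,y\in A$ and $\phi\in A^*$ commutes with $x-y$.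
\item[(e)] $\Delta(0)=0$, and for every irreducible representation $\pi:A\to B(H)$, all $x,y\in A$ and every finite-rank $h\in B(H)$ with $h\,\pi(x-y)=\pi(x-y)\,h$, we have $\operatorname{tr}(h\pi(\Delta(x)))=\operatorname{tr}(h\pi(\Delta(y)))$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:sym}
For $\Delta:A\to A$ the following are equivalent: \textup{(i)} $\Delta$ is a symmetric weak-2-local derivation; \textup{(ii)} $\Delta$ is a $^*$-derivation; \textup{(iii)} $\Delta$ is a weak-2-local $^*$-derivation. In particular, every symmetric weak-2-local derivation is linear.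
\end{corollary}

So the answer to the question is yes. By Sakai's theorem derivations of C$^*$-algebras are continuous, so all the maps above are continuous as well. The proof also gives a version in which $\Delta$ is defined on the self-adjoint part $A_{sa}$ only.

\begin{theorem}\label{thm:sa}
Let $\Delta:A_{sa}\to A$ satisfy condition \textup{(e)} for all $x,y\in A_{sa}$ (including $\Delta(0)=0$). Then $\Delta$ is the restriction to $A_{sa}$ of a unique derivation of $A$.
\end{theorem}

Section~\ref{sec:two} works out $2\times2$ matrices by hand. Section~\ref{sec:easy} proves (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(e). Section~\ref{sec:matrix} treats matrices of any size. Sections~\ref{sec:local} and \ref{sec:end} reduce (e)$\Rightarrow$(a) and Theorem~\ref{thm:sa} to that case, and Section~\ref{sec:compl} proves the corollary and some complements.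

\section{Two by two matrices}\label{sec:two}

We first see what condition (c) of Theorem~\ref{thm:main} says for $A=M_n(\mathbb C)$, with matrix units $e_{ij}$. Every derivation $D$ of $M_n(\mathbb C)$ is inner: with $z=\sum_i D(e_{i1})e_{1i}$ we have $ze_{kl}=D(e_{k1})e_{1l}$ and
\[
e_{kl}z=\sum_i\big(D(e_{kl}e_{i1})-D(e_{kl})e_{i1}\big)e_{1i}=D(e_{k1})e_{1l}-D(e_{kl}),
\]
so $D(e_{kl})=[z,e_{kl}]$. Every functional is $\phi=\operatorname{tr}(h\,\cdot\,)$ for some matrix $h$, and with $c=x-y$
\begin{equation}\label{eq:zch}
\phi\big(D(x-y)\big)=\operatorname{tr}(h[z,c])=\operatorname{tr}([c,h]z).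
\end{equation}
If $[c,h]\neq0$, the right side takes every complex value as $z$ varies, so (c) says nothing about $\phi(\Delta(x)-\Delta(y))$. If $[c,h]=0$, the right side is $0$ for every $z$. So (c) is equivalent to
\begin{equation}\label{eq:comm}
\Delta(0)=0,\qquad \operatorname{tr}\big(h(\Delta(x)-\Delta(y))\big)=0\quad\text{whenever $h$ commutes with $x-y$}.
\end{equation}
This is the origin of (d) and (e). The unknown derivation has disappeared. What remains is a family of linear conditions on the values of $\Delta$, and we may choose $h$.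

Now let $n=2$ and suppose that $\Delta:M_2(\mathbb C)_{sa}\to M_2(\mathbb C)_{sa}$ satisfies \eqref{eq:comm} for all self-adjoint $x,y$. Taking $h=1$ and $y=0$ gives $\operatorname{tr}\Delta(x)=0$. If $x-y$ is scalar, then every $h$ is allowed and $\Delta(x)=\Delta(y)$. So everything is encoded in the action on trace-zero self-adjoint matrices. Write these as $\xi\cdot\sigma=\xi_1\sigma_1+\xi_2\sigma_2+\xi_3\sigma_3$, with $\xi\in\mathbb R^3$ and the Pauli matrices $\sigma_j$, so that
\[
(\xi\cdot\sigma)(\eta\cdot\sigma)=\langle\xi,\eta\rangle 1+i(\xi\times\eta)\cdot\sigma .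
\]
Then $\Delta(\xi\cdot\sigma)=F(\xi)\cdot\sigma$ for a map $F:\mathbb R^3\to\mathbb R^3$ with $F(0)=0$. The choice $h=x-y$ turns \eqref{eq:comm} into
\[
\langle \xi-\eta,\;F(\xi)-F(\eta)\rangle=0\qquad(\xi,\eta\in\mathbb R^3).
\]
With $\eta=0$ this says $\langle\xi,F(\xi)\rangle=0$ for all $\xi$. Expanding the general identity then leaves
\[
\langle\eta,F(\xi)\rangle=-\langle\xi,F(\eta)\rangle .
\]
The right side is linear in $\xi$ for every fixed $\eta$, hence so is $F$, and $F$ is skew-symmetric. This is the infinitesimal form of a familiar argument: a map of $\mathbb R^3$ that fixes $0$ and preserves distances preserves inner products, and is therefore linear. A skew-symmetric map of $\mathbb R^3$ is a cross product $F(\xi)=\omega\times\xi$, and $[ik,\xi\cdot\sigma]=-2(\kappa\times\xi)\cdot\sigma$ for $k=\kappa\cdot\sigma$. So with $\kappa=-\omega/2$ the map $\Delta$ is the restriction of the derivation $[ik,\cdot\,]$.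

The linearity argument will work for every $n$ without change. The last step will not: already for $n=3$, skewness does not imply that $\Delta$ is the restriction of a derivation. On $M_3(\mathbb C)_{sa}$ let $a=\operatorname{diag}(1,-1,0)$, $b=\operatorname{diag}(1,1,-2)$ and $T(u)=\operatorname{tr}(au)b-\operatorname{tr}(bu)a$. Then $T$ is linear, $T(1)=0$, $\operatorname{tr}T(u)=0$ and $\operatorname{tr}(uT(u))=0$ for all $u$. But $T(a)=2b$, so $\operatorname{tr}(a^2T(a))=4\ne0$, although $a^2$ commutes with $a$; by \eqref{eq:zch} with $x=a$, $y=0$, $h=a^2$, no derivation restricts to $T$. The example also suggests the remedy: test with $h=u^2$ at the pair $(u,0)$.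

\section{From derivations to commuting functionals}\label{sec:easy}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)}$\Rightarrow$\textup{(c)}$\Rightarrow$\textup{(d)}$\Rightarrow$\textup{(e)} in Theorem~\ref{thm:main}]
(a)$\Rightarrow$(b): take $D_{x,y,\phi}=\Delta$.

(b)$\Rightarrow$(c): for every $\phi$ there is a derivation $D$ with $\phi\Delta(0)=\phi D(0)=0$, so $\Delta(0)=0$. Subtracting the two identities in the definition and using linearity of $D$ gives the rest.

(c)$\Rightarrow$(d): here we need the computation \eqref{eq:zch} for an arbitrary C$^*$-algebra, whose derivations need not be inner. The substitute is the Kadison--Sakai theorem (1966): \emph{every derivation of a C$^*$-algebra acting on a Hilbert space has the form $a\mapsto[z,a]$ with $z$ in the weak closure of the algebra.} We apply it to the universal representation of $A$, whose weak closure is identified with the bidual $A^{**}$; there $A$ is weak$^*$-dense, the product is separately weak$^*$-continuous, and each $\phi\in A^*$ extends to a weak$^*$-continuous functional, again written $\phi$. Let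 $\phi$ commute with $c=x-y$, let $D$ be as in (c), and choose $z\in A^{**}$ with $D=[z,\cdot\,]$ on $A$. The functional $a\mapsto\phi(ac)-\phi(ca)$ is weak$^*$-continuous on $A^{**}$ and vanishes on $A$, so it vanishes at $z$. Hence $\phi(\Delta(x)-\Delta(y))=\phi(D(c))=\phi(zc)-\phi(cz)=0$.

(d)$\Rightarrow$(e): let $\pi,x,y,h$ be as in (e) and put $c=x-y$. The functional $\phi(a)=\operatorname{tr}(h\pi(a))$ is bounded because $h$ has finite rank, and
\[
\phi(ac)-\phi(ca)=\operatorname{tr}\big((\pi(c)h-h\pi(c))\pi(a)\big)=0\qquad(a\in A).
\]
So $\phi$ commutes with $x-y$, and (d) gives $\phi\Delta(x)=\phi\Delta(y)$.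
\end{proof}

\section{Matrices of arbitrary size}\label{sec:matrix}

As in Section~\ref{sec:two}, the test operator $h=u-v$ gives linearity. The test operator $h=u^2$ then gives the Leibniz rule for squares, and Herstein's theorem does the rest.

\begin{proposition}\label{prop:matrix}
Let $L$ be a finite-dimensional Hilbert space, let $R$ be $B(L)$ or $B(L)_{sa}$, and let $T:R\to B(L)$ be a map with $T(0)=0$ and
\begin{equation}\label{eq:hyp}
\operatorname{tr}(hT(u))=\operatorname{tr}(hT(v))\quad\text{whenever } u,v\in R,\ h\in B(L),\ h(u-v)=(u-v)h .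
\end{equation}
Then there is $z\in B(L)$ with $T(u)=[z,u]$ for all $u\in R$.
\end{proposition}

\begin{proof}
We may assume $L\neq0$. Let $\mathbb F=\mathbb C$ if $R=B(L)$ and $\mathbb F=\mathbb R$ if $R=B(L)_{sa}$.

\emph{$T$ is $\mathbb F$-linear.} Let $u,v\in R$. Use \eqref{eq:hyp} for the pair $(u,v)$ with $h=u-v$, for $(u,0)$ with $h=u$, and for $(v,0)$ with $h=v$:
\[
\operatorname{tr}\big((u-v)(T(u)-T(v))\big)=0,\qquad \operatorname{tr}(uT(u))=0=\operatorname{tr}(vT(v)).
\]
Expanding the first identity and inserting the others gives
\begin{equation}\label{eq:skew}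
\operatorname{tr}(vT(u))=-\operatorname{tr}(uT(v))\qquad(u,v\in R).
\end{equation}
For fixed $v$ the right side is $\mathbb F$-linear in $u$. Since $R$ spans $B(L)$, the functionals $\operatorname{tr}(v\,\cdot\,)$ with $v\in R$ separate the points of $B(L)$. Hence $T$ is $\mathbb F$-linear.

\emph{$T$ is compatible with squares.} Use \eqref{eq:hyp} for $(u,0)$ with $h=u^2$: this gives $\operatorname{tr}(u^2T(u))=0$ for all $u\in R$. Replace $u$ by $u+sv$ with $v\in R$, $s\in\mathbb R$. By linearity of $T$ the left side is a polynomial in $s$, and its coefficient of $s$ must vanish: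
\[
\operatorname{tr}\big((uv+vu)T(u)\big)+\operatorname{tr}(u^2T(v))=0 .
\]
As $u^2\in R$, \eqref{eq:skew} gives $\operatorname{tr}(u^2T(v))=-\operatorname{tr}(vT(u^2))$. Therefore
\[
\operatorname{tr}\big(v\,[\,T(u)u+uT(u)-T(u^2)\,]\big)=0\qquad\text{for all } v\in R,
\]
and so
\begin{equation}\label{eq:jordan}
T(u^2)=T(u)u+uT(u)\qquad(u\in R).
\end{equation}

\emph{$T$ is a commutator.} If $R=B(L)_{sa}$, extend $T$ to a complex-linear map on $B(L)$. Replacing $u$ by $u+v$ in \eqref{eq:jordan} and subtracting the identities for $u$ and $v$ gives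
\[
T(uv+vu)=T(u)v+uT(v)+T(v)u+vT(u)
\]
for self-adjoint $u,v$. Both sides are complex bilinear, so this holds for all $u,v\in B(L)$, and $u=v$ gives \eqref{eq:jordan} on $B(L)$. So in both cases $T$ is a complex-linear map on $B(L)\cong M_n(\mathbb C)$ satisfying \eqref{eq:jordan} for all $u$. Herstein's theorem \cite{H} says that \emph{an additive map $T$ on a prime ring of characteristic different from $2$ with $T(u^2)=T(u)u+uT(u)$ for all $u$ is a derivation.} The ring $M_n(\mathbb C)$ is prime: if $a,b\ne0$, then $ae_{kl}b\neq0$ as soon as column $k$ of $a$ and row $l$ of $b$ are nonzero. So $T$ is a derivation, and by the computation at the beginning of Section~\ref{sec:two} it is inner.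
\end{proof}

\section{Compressing to finite dimensions}\label{sec:local}

To prove (e)$\Rightarrow$(a) and Theorem~\ref{thm:sa} together, let $S=A$ or $S=A_{sa}$, and let $\Delta:S\to A$ satisfy (e) for all $x,y\in S$. Fix an irreducible representation $\pi:A\to B(H)$. From here on we write $x$ for $\pi(x)$ and $\Delta(x)$ for $\pi(\Delta(x))$ when operators on $H$ are meant. A \emph{projection} is a finite-rank orthogonal projection on $H$. For a projection $q$ with $L=qH$ we identify $B(L)$ with $qB(H)q$, and put $S(L)=B(L)$ if $S=A$ and $S(L)=B(L)_{sa}$ if $S=A_{sa}$.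

If $H$ is infinite-dimensional, the key choice $h=x-y$ of the matrix case is in general not allowed, because $h$ must have finite rank. Neither can we simply cut down $x-y$ to a finite-dimensional $L=qH$: the operator $q(x-y)q$ usually does not commute with $x-y$. It does if $x-y$ is block diagonal with respect to $L\oplus L^\perp$. So we first study $\Delta$ on block diagonal elements, and then show that these suffice. Both steps rest on the following observation, in which $h$ annihilates $x-x'$ from both sides.

\begin{lemma}\label{lem:dep}
Let $x,x'\in S$ and let $p$ be a projection with $xp=x'p$ and $px=px'$. Then $p\Delta(x)p=p\Delta(x')p$.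
\end{lemma}

\begin{proof}
Let $h\in pB(H)p$. Then $h(x-x')=hp(x-x')=0$ and $(x-x')h=(x-x')ph=0$. So (e) applies, and $\operatorname{tr}(hp\Delta(x)p)=\operatorname{tr}(h\Delta(x))=\operatorname{tr}(h\Delta(x'))=\operatorname{tr}(hp\Delta(x')p)$. Since $h\in B(pH)$ is arbitrary, the claim follows.
\end{proof}

Let $q$ be a projection, $L=qH$ and $u\in S(L)$. A \emph{lift} of $u$ is an element $c\in S$ with
\[
cq=qc=u,\qquad\text{that is,}\qquad c=\begin{pmatrix}u&0\\0&*\end{pmatrix}\quad\text{on } H=L\oplus L^\perp .
\]
Lifts exist by Kadison's transitivity theorem: \emph{if $\pi:A\to B(H)$ is irreducible, $L\subset H$ is finite-dimensional and $T=T^*\in B(H)$, then there is $c\in A_{sa}$ with $\pi(c)|_L=T|_L$.} Indeed, if $u=u^*$, the theorem with $T=u$ gives $c\in A_{sa}$ with $cq=u$, and taking adjoints gives $qc=u$. If $S=A$, write $u=u_1+iu_2$ with $u_1,u_2$ self-adjoint, choose lifts $c_1,c_2$ of these, and put $c=c_1+ic_2$.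

\begin{lemma}\label{lem:T}
Let $q$ be a projection and $L=qH$. For $u\in S(L)$ the operator $T_q(u):=q\Delta(c)q$ does not depend on the lift $c$ of $u$. There is $z_q\in B(L)$ with $T_q(u)=[z_q,u]$ for all $u\in S(L)$.
\end{lemma}

\begin{proof}
If $c,c'$ are lifts of $u$, then $cq=c'q$ and $qc=qc'$, so Lemma~\ref{lem:dep} gives $q\Delta(c)q=q\Delta(c')q$. Since $0$ is a lift of $0$, $T_q(0)=q\Delta(0)q=0$. It remains to check \eqref{eq:hyp} for $T_q$ and to apply Proposition~\ref{prop:matrix}. Let $u,v\in S(L)$ have lifts $c,d$, and let $h\in B(L)$ commute with $u-v$. Then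
\[
h(c-d)=hq(c-d)=h(u-v)=(u-v)h=(c-d)qh=(c-d)h ,
\]
so (e) gives $\operatorname{tr}(hT_q(u))=\operatorname{tr}(h\Delta(c))=\operatorname{tr}(h\Delta(d))=\operatorname{tr}(hT_q(v))$.
\end{proof}

For each projection $q$ we fix one operator $z_q$ as in Lemma~\ref{lem:T}.

An arbitrary $x\in S$ need not be block diagonal for any nonzero finite-dimensional $L\neq H$. But $p\Delta(x)p$ depends only on $xp$ and $px$, and these we can copy into a block diagonal element. Let $K=pH$ and let $L\supset K$ be large enough to contain $xK$ and $x^*K$. On $H=K\oplus(L\ominus K)\oplus L^\perp$ the upper right and lower left entries of $x$ vanish, and a lift $c$ of $qxq$, where $q$ is the projection onto $L$, has the same first row and column as $x$: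
\[
x=\begin{pmatrix}x_{11}&x_{12}&0\\x_{21}&x_{22}&x_{23}\\0&x_{32}&x_{33}\end{pmatrix},\qquad
c=\begin{pmatrix}x_{11}&x_{12}&0\\x_{21}&x_{22}&0\\0&0&*\end{pmatrix}.
\]

\begin{proposition}\label{prop:local}
Let $x\in S$, let $p$ be a projection with $K=pH$, and let $q$ be a projection with $qH\supset K+xK+x^*K$. Then
\begin{equation}\label{eq:local}
p\,\Delta(x)\,p=p\,(z_qx-xz_q)\,p .
\end{equation}
\end{proposition}

\begin{proof}
Let $c\in S$ be a lift of $qxq\in S(qH)$. Since $p=qp=pq$ and $qxp=xp$, we have $cp=cqp=qxqp=qxp=xp$. Since $qx^*p=x^*p$, we have $pc=pqc=pqxq=pxq=(qx^*p)^*=(x^*p)^*=px$. Lemma~\ref{lem:dep} therefore gives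
\[
p\Delta(x)p=p\Delta(c)p=p\,q\Delta(c)q\,p=p\,T_q(qxq)\,p=p\,(z_qqxq-qxqz_q)\,p .
\]
Because $z_q=z_qq=qz_q$ and $qp=p=pq$, the right side is $p(z_qx-xz_q)p$.
\end{proof}

\section{Linearity and the Leibniz rule}\label{sec:end}

By \eqref{eq:local}, each finite corner of $\Delta(x)$ is a corner of a commutator $[z_q,x]$, where $q$ depends on $x$ only through the requirement that $qH$ be large enough. For finitely many elements one $q$ can be used, and the algebraic identities follow. To pass from corners back to $A$ we use two standard facts: an operator $t\in B(H)$ with $ptp=0$ for all projections $p$ is $0$, and the irreducible representations of $A$ separate its points.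

\begin{proof}[Proof of \textup{(e)}$\Rightarrow$\textup{(a)} and of Theorem~\ref{thm:sa}]
\emph{$\Delta$ is linear on $S$.} Let $x,y\in S$ and let $\lambda,\mu$ be scalars, real if $S=A_{sa}$. Given $\pi$ and a projection $p$ with $K=pH$, let $q$ be the projection onto $K+xK+x^*K+yK+y^*K$. Then \eqref{eq:local} holds for $x$, $y$ and $\lambda x+\mu y$ with the same $z_q$, and its right side is linear in $x$. So
\[
p\big(\Delta(\lambda x+\mu y)-\lambda\Delta(x)-\mu\Delta(y)\big)p=0 .
\]
Since $p$ and $\pi$ are arbitrary, $\Delta(\lambda x+\mu y)=\lambda\Delta(x)+\mu\Delta(y)$.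

If $S=A_{sa}$, extend $\Delta$ to $A$ by $\Delta(a+ib)=\Delta(a)+i\Delta(b)$ for $a,b\in A_{sa}$; the extension is complex-linear. In both cases \eqref{eq:local} now holds for every $x=a+ib\in A$ ($a,b\in A_{sa}$) and every $q$ with
\begin{equation}\label{eq:big}
qH\supset K+aK+bK .
\end{equation}
For $S=A_{sa}$ this follows from \eqref{eq:local} for $a$ and $b$ by complex linearity of both sides; for $S=A$ it holds because \eqref{eq:big} implies $xK+x^*K\subset qH$.

\emph{$\Delta$ satisfies the Leibniz rule.} Let $x,y\in A$, fix $\pi$ and $p$, and let $K=pH$. We want to compute $p\Delta(x)yp$ and $px\Delta(y)p$, but here $\Delta(x)$ and $\Delta(y)$ are not between two copies of $p$. So we enlarge $p$ first. Let $r$ be the projection onto $K_1=K+yK+x^*K$. Then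
\begin{equation}\label{eq:r}
pr=p=rp,\qquad ryp=yp,\qquad pxr=(rx^*p)^*=(x^*p)^*=px .
\end{equation}
Choose a projection $q$ such that $qH$ contains $K_1$ and $aK_1$ for each of the real and imaginary parts $a$ of $x$, $y$ and $xy$, and put $z=z_q$. By \eqref{eq:local}, valid under \eqref{eq:big}, with $r,K_1$ in place of $p,K$,
\begin{equation}\label{eq:three}
r\Delta(w)r=r(zw-wz)r\qquad\text{for } w=x,\ y,\ xy .
\end{equation}
From \eqref{eq:r} and \eqref{eq:three} we obtain
\begin{align*}
p\,\Delta(x)\,yp&=p\,\big(r\Delta(x)r\big)\,yp=p\,(zx-xz)\,yp=p\,(zxy-xzy)\,p,\\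
px\,\Delta(y)\,p&=px\,\big(r\Delta(y)r\big)\,p=px\,(zy-yz)\,p=p\,(xzy-xyz)\,p,\\
p\,\Delta(xy)\,p&=p\,\big(r\Delta(xy)r\big)\,p=p\,(zxy-xyz)\,p .
\end{align*}
The first two lines add up to the third, that is,
\[
p\big(\Delta(xy)-\Delta(x)y-x\Delta(y)\big)p=0 .
\]
Since $p$ and $\pi$ are arbitrary, $\Delta(xy)=\Delta(x)y+x\Delta(y)$. For $S=A$ this proves (e)$\Rightarrow$(a), which together with Section~\ref{sec:easy} proves Theorem~\ref{thm:main}. For $S=A_{sa}$ it shows that $\Delta$ extends to a derivation of $A$; the extension is unique because $A_{sa}$ spans $A$. This proves Theorem~\ref{thm:sa}.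
\end{proof}

\section{The symmetric case and complements}\label{sec:compl}

\begin{proof}[Proof of Corollary~\ref{cor:sym}]
(i)$\Rightarrow$(ii): by Theorem~\ref{thm:main}, (b)$\Rightarrow$(a), $\Delta$ is a linear derivation, and symmetry says that $\Delta(a^*)=\Delta(a)^*$.

(ii)$\Rightarrow$(iii): take $D_{x,y,\phi}=\Delta$.

(iii)$\Rightarrow$(i): $\Delta$ is a weak-2-local derivation, hence linear by Theorem~\ref{thm:main}. Let $a\in A_{sa}$ and let $\phi\in A^*$ be hermitian, that is, $\phi(b^*)=\overline{\phi(b)}$ for all $b\in A$. For some $^*$-derivation $D$ we have $\phi\Delta(a)=\phi D(a)$, which is real because $D(a)=D(a^*)=D(a)^*$. So $\phi(\Delta(a)-\Delta(a)^*)=0$. As the hermitian functionals span $A^*$, $\Delta(a)=\Delta(a)^*$. By linearity $\Delta(x^*)=\Delta(x)^*$ for all $x\in A$.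
\end{proof}

\begin{remark}[Dropping $\Delta(0)=0$]
If the requirement $\Delta(0)=0$ is omitted from (c), (d) or (e), the maps satisfying the remaining condition are exactly $x\mapsto b+D(x)$ with $b\in A$ and $D$ a derivation. Indeed, these conditions involve only differences of values of $\Delta$, so Theorem~\ref{thm:main} applies to $\Delta-\Delta(0)$; conversely, a derivation satisfies them, and adding a constant does not affect them.
\end{remark}

\begin{remark}[One point is not enough]\label{rem:one}
On every noncommutative $A$ there is a nonlinear map that agrees at each single point with a $^*$-derivation. Choose a noncentral $k\in A_{sa}$. Then $D=[ik,\cdot\,]$ is a nonzero $^*$-derivation, and there is $a_0\in A_{sa}$ with $D(a_0)\neq0$. Put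
\[
\Delta(x)=0\ \text{ if } x\in\mathbb Ca_0,\qquad \Delta(x)=D(x)\ \text{ otherwise.}
\]
At each $x$ the map $\Delta$ agrees with $0$ or with $D$. It is homogeneous, and it is symmetric because $\mathbb Ca_0$ is closed under the involution. Let $b\notin\mathbb Ca_0$; for instance, $b=k$ will do, since $D(k)=0$, $D(a_0)\neq0$ and $k\ne0$. Then $a_0+b\notin\mathbb Ca_0$ and
\[
\Delta(a_0+b)=D(a_0)+D(b)\neq D(b)=\Delta(a_0)+\Delta(b).
\]
If $A$ is commutative, so is $A^{**}$, and by the Kadison--Sakai theorem every derivation of $A$ is $0$; then even the one-point condition forces $\Delta=0$.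
\end{remark}

\begin{thebibliography}{9}

\bibitem{H}
Herstein, Proc.\ AMS \textbf{8} (1957).

\bibitem{JP}
E. Jord\'a, A.M. Peralta,
\emph{Inner derivations and weak-2-local derivations on the C$^*$-algebra $C_0(L,A)$},
arXiv:1608.03969 (2016).

\end{thebibliography}

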